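\title{Homogeneous three-spheres minimize the Hilbert--Einstein functional in their conformal classes}

\begin{abstract}
We prove that every non-round homogeneous metric of positive scalar curvature on the three-sphere minimizes the normalized Hilbert--Einstein functional in its conformal class, and that it is the only minimizer up to constant multiples. The proof compares the isoperimetric profile of the metric with that of the round sphere of the same scalar curvature and then symmetrizes. The comparison rests on a Willmore-type inequality for immersed spheres in $SU(2)$ with a left-invariant metric, whose constant is controlled by the volume of the ambient space.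
\end{abstract}

\section{Introduction}

\subsection*{The question}
All metrics are smooth and Riemannian. Let $g$ be a metric on a closed three-manifold, and let $[g]$ be its conformal class, the set of metrics $e^{2f}g$ with $f$ smooth. The normalized \emph{Hilbert--Einstein functional} and the \emph{Yamabe invariant} of the class are
\[
\mathcal E(\tilde g)=\frac{\int R_{\tilde g}\,dV_{\tilde g}}{\operatorname{vol}(\tilde g)^{1/3}},
\qquad
\mathcal Y([g])=\inf_{\tilde g\in[g]}\mathcal E(\tilde g),
\]
where $R_{\tilde g}$ is the scalar curvature; we write $\mathcal Y(S^3,[g])$ when the manifold is to be named. The exponent $1/3$ makes $\mathcal E$ invariant under constant scaling: $\mathcal E(\tilde g)$ is the total scalar curvature of the unit volume multiple of $\tilde g$. Write the metrics of $[g]$ as $u^4g$ with $u>0$ smooth. Then $R_{u^4g}=u^{-5}(-8\Delta u+R_gu)$ and $dV_{u^4g}=u^6\,dV_g$, so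
\begin{equation}\label{eq:E}
\mathcal E(u^4g)=\frac{\int 8|\nabla u|^2+R_gu^2\,dV_g}{\big(\int u^6\,dV_g\big)^{1/3}} .
\end{equation}

Suppose $R_g=R$ is constant and $V=\operatorname{vol}(g)$, so that $\mathcal E(g)=RV^{2/3}$. For $u=1+t\varphi$ with $\int\varphi=0$ we have $\int u^6=V+15t^2\int\varphi^2+O(t^3)$, hence
\begin{equation}\label{eq:expansion}
\Big(\int u^6\Big)^{1/3}=V^{1/3}\Big(1+\frac{5t^2}{V}\int\varphi^2\Big)+O(t^3)
\end{equation}
and
\[
\mathcal E(u^4g)=RV^{2/3}+t^2V^{-1/3}\int\big(8|\nabla\varphi|^2-4R\varphi^2\big)+O(t^3).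
\]
Thus $g$ is a critical point of $\mathcal E$ on $[g]$, and it is \emph{stable} (the second variation is nonnegative) exactly when the first nonzero eigenvalue $\Lambda_1$ of $-\Delta_g$ satisfies $\Lambda_1\ge R/2$. When is such a critical point an absolute minimum? Three simple cases frame the question.

If $R\le0$, H\"older's inequality $\int u^2\le V^{2/3}(\int u^6)^{1/3}$ gives
\begin{equation}\label{eq:holder}
\mathcal E(u^4g)\ge RV^{2/3}+\frac{8\int|\nabla u|^2}{(\int u^6)^{1/3}},
\end{equation}
so $g$ is a minimizer, unique up to scaling. For $R>0$ H\"older's inequality points the wrong way and the gradient term has to pay for the defect. On the unit round sphere, of volume $2\pi^2$ and scalar curvature $6$, it does: this is the sharp Sobolev inequality (Aubin, Talenti)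
\begin{equation}\label{eq:sobolev}
\int 8|\nabla w|^2+6w^2\ \ge\ 6(2\pi^2)^{2/3}\Big(\int w^6\Big)^{1/3},\qquad 0\le w\in W^{1,2}(S^3).
\end{equation}
Here the minimizer is not unique, since the pullback of the round metric by a conformal diffeomorphism that is not an isometry has the same value of $\mathcal E$. Finally, on the product of the unit two-sphere with a circle of length $L>2\pi$, we have $R=2$ while $\cos(2\pi x/L)$ is an eigenfunction with eigenvalue $(2\pi/L)^2<1=R/2$. This metric has a transitive isometry group, and it is not even stable.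

A metric on $S^3$ is \emph{homogeneous} if its isometry group acts transitively, and \emph{round} if it has constant positive sectional curvature. Homogeneous metrics have constant scalar curvature, and on $S^3$ they are known to be stable critical points of $\mathcal E$ in their conformal classes. Stability says nothing about conformal factors far from the constants. The question, posed in \cite{AM}, is:

\medskip
\emph{Does every non-round homogeneous metric $g$ on $S^3$ with $R_g>0$ satisfy $\mathcal E(g)=\mathcal Y(S^3,[g])$?}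
\medskip

The round case, the case $R_g\le 0$ and stability in between suggest that it does.

\begin{theorem}\label{thm:main}
Every non-round homogeneous metric $g$ on $S^3$ with $R_g>0$ satisfies $\mathcal E(g)=\mathcal Y(S^3,[g])$, and up to constant multiples it is the only minimizer of $\mathcal E$ in its conformal class.
\end{theorem}

\subsection*{The isoperimetric comparison}
By scaling we may take $R_g=6$, the scalar curvature of the unit sphere. The plan is to transfer \eqref{eq:sobolev} to $(S^3,g)$ by symmetrization, and for this the areas of level sets in $(S^3,g)$ must be bounded below by areas of round spheres. On the unit sphere, a ball of radius $r\in(0,\pi)$ has volume $v(r)=\pi(2r-\sin2r)$ and boundary area $4\pi\sin^2r=v'(r)$. Define $\Phi$ on $(0,2\pi^2)$ by $\Phi(v(r))=4\pi\sin^2r$. This is the isoperimetric profile of the unit sphere, but we use only the formula. Since $dv/dr=\Phi$, we get $\Phi'=8\pi\sin r\cos r/\Phi$ and $\Phi''=-2\sin^{-2}r/\Phi$, that is,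
\begin{equation}\label{eq:Phi}
\Phi'=2\cot r,\qquad \Phi^2\Phi''=-8\pi .
\end{equation}
The \emph{isoperimetric profile} of $g$ is $I(v)=\inf\{\operatorname{Per}(\Omega):\operatorname{vol}(\Omega)=v\}$, the infimum over sets of finite perimeter (recalled in Section~\ref{sec:iso}); for a smooth domain the perimeter is the area of the boundary. The total volumes $V$ and $2\pi^2$ differ, so we compare regions occupying the same fraction of the volume: with $p=2\pi^2/V$ the model is
\[
\Phi_p(v)=p^{-1}\Phi(pv),\qquad 0<v<V,
\]
which is the function $\Phi$ with all volumes and areas of the unit sphere divided by $p$.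

\begin{theorem}\label{thm:iso}
Let $g$ be a non-round homogeneous metric on $S^3$ with $R_g=6$. Put $V=\operatorname{vol}(g)$ and $p=2\pi^2/V$. Then $p>1$ and
\[
\kappa:=\inf_{0<v<V}\frac{I(v)}{\Phi_p(v)}>1 .
\]
\end{theorem}

For the unit round metric $p=1$, and balls show $\kappa\le1$, so non-roundness is needed for both strict inequalities.

\begin{theorem}\label{thm:sob}
For $g$ and $\kappa$ as in Theorem~\ref{thm:iso} and all smooth $u>0$,
\begin{equation}\label{eq:improved}
\int \frac{8}{\kappa^{2}}|\nabla u|^2+6u^2\,dV\ \ge\ 6V^{2/3}\Big(\int u^6\,dV\Big)^{1/3}.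
\end{equation}
Hence
\[
\mathcal E(u^4g)\ge \mathcal E(g)+8(1-\kappa^{-2})\frac{\int|\nabla u|^2}{(\int u^6)^{1/3}},
\]
and so $\mathcal E(g)=\mathcal Y(S^3,[g])$, with $\mathcal E(u^4g)=\mathcal E(g)$ only for constant $u$.
\end{theorem}

Theorem~\ref{thm:main} is the last assertion of Theorem~\ref{thm:sob} after scaling. The geometric core of the proof is the following inequality, in which $H$ is the trace of the second fundamental form.

\begin{proposition}\label{prop:key}
For $g$ and $p$ as in Theorem~\ref{thm:iso} there is a constant $K$ with $1\le K<p$ such that every immersed oriented two-sphere $\Sigma$ in $(S^3,g)$ satisfies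
\[
\int_\Sigma\Big(\frac{H^2}4+K\Big)\,dA\ \ge\ 4\pi .
\]
\end{proposition}

We argue from the top down. Section~\ref{sec:sym} deduces Theorem~\ref{thm:sob} from Theorem~\ref{thm:iso}, and Section~\ref{sec:iso} deduces Theorem~\ref{thm:iso} from Proposition~\ref{prop:key}. Section~\ref{sec:hom} describes homogeneous metrics by three constants. Section~\ref{sec:will} proves a family of inequalities of the above form, depending on a vector of parameters, and Section~\ref{sec:alg} chooses the parameters so that $K<p$, first for Berger metrics, where the computation takes a few lines, and then in general. Section~\ref{sec:cons} collects consequences.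

\section{From the isoperimetric comparison to the Sobolev inequality}\label{sec:sym}

The argument of this section uses only the bound $I\ge\kappa\Phi_p$. To $u$ we attach a radial function $u^*$ on the unit sphere whose superlevel sets occupy the same volume fraction as those of $u$; its $L^q$ integrals are $p$ times those of $u$, and the bound controls its Dirichlet integral.

\begin{proof}[Proof of Theorem~\ref{thm:sob}, given Theorem~\ref{thm:iso}]
Morse functions (smooth functions with nondegenerate, hence finitely many, critical points) are dense in $C^\infty(S^3)$ in the $C^1$ topology, and both sides of \eqref{eq:improved} are continuous in that topology. So we may assume that $u>0$ is Morse. Let $\omega(t)=\operatorname{vol}\{u>t\}$ and let $a(t)$ be the area of $\{u=t\}$. Each level set is a smooth surface together with finitely many points, so it has measure zero, and $\omega$ is continuous and strictly decreasing from $V$ to $0$ on $[\min u,\max u]$.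

Recall the coarea formula: $\int f|\nabla u|\,dV=\int\big(\int_{\{u=t\}}f\,dA\big)\,dt$ for $f\ge0$. It shows that near a regular value $t\in(\min u,\max u)$ the function $\omega$ is smooth with $-\omega'(t)=\int_{\{u=t\}}|\nabla u|^{-1}$. For such $t$ the set $\{u>t\}$ is a smooth domain with boundary $\{u=t\}$, so $a(t)\ge I(\omega(t))\ge\kappa p^{-1}\Phi(p\,\omega(t))$. The Cauchy--Schwarz inequality gives $a(t)^2\le\int_{\{u=t\}}|\nabla u|\cdot\int_{\{u=t\}}|\nabla u|^{-1}$, and therefore
\begin{equation}\label{eq:dirichlet}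
\int|\nabla u|^2=\int\!\!\int_{\{u=t\}}|\nabla u|\,dA\,dt\ \ge\ \int\frac{a(t)^2}{-\omega'(t)}\,dt\ \ge\ \frac{\kappa^2}{p^2}\int\frac{\Phi(p\,\omega(t))^2}{-\omega'(t)}\,dt .
\end{equation}

On the unit sphere let $r\in[0,\pi]$ be the distance to a pole, and put $u^*(r)=\omega^{-1}(v(r)/p)$; this makes sense because $v(\pi)=2\pi^2=pV$. The function $u^*$ is continuous and decreasing in $r$, and $u^*(r)>t$ if and only if $v(r)<p\,\omega(t)$. So $\operatorname{vol}\{u^*>t\}=p\,\omega(t)$, and the formula $\int f^q=\int_0^\infty qt^{q-1}\operatorname{vol}\{f>t\}\,dt$ gives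
\[
\int (u^*)^q=p\int u^q\qquad(q=2,6).
\]
Let $0=r_0<\dots<r_N=\pi$ be the radii at which $u^*$ is a critical value of $u$. On each interval $(r_{l-1},r_l)$ the function $u^*$ is $C^1$, and differentiating $p\,\omega(u^*(r))=v(r)$ gives $|(u^*)'(r)|=\Phi(p\,\omega(t))/(-p\,\omega'(t))$ at $t=u^*(r)$, because $v'(r)=\Phi(v(r))$. Substituting $t=u^*(r)$, $|dt|=|(u^*)'|\,dr$, and using \eqref{eq:dirichlet},
\[
\mathcal D:=\int_0^\pi|(u^*)'|^2\,4\pi\sin^2r\,dr=\int\frac{\Phi(p\,\omega(t))^2}{-p\,\omega'(t)}\,dt\ \le\ \frac{p}{\kappa^2}\int|\nabla u|^2 .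
\]

To apply \eqref{eq:sobolev} we need a function in $W^{1,2}$. Since $u^*$ is continuous, monotone and $C^1$ off a finite set, it is the integral of its derivative, that is, absolutely continuous. Let $w_n$ equal $u^*(r)$ for $\frac1n\le r\le\pi-\frac1n$ and be constant on each of the two remaining caps, so as to be continuous. Then $w_n\in W^{1,2}(S^3)$, $\int|\nabla w_n|^2\le\mathcal D$, and $w_n\to u^*$ uniformly. Applying \eqref{eq:sobolev} to $w_n$ and letting $n\to\infty$,
\[
\int\frac8{\kappa^2}|\nabla u|^2+6u^2\ \ge\ \frac1p\Big(8\mathcal D+6\int(u^*)^2\Big)\ \ge\ \frac{6(2\pi^2)^{2/3}}{p}\Big(p\int u^6\Big)^{1/3},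
\]
and the right side is $6(2\pi^2/p)^{2/3}(\int u^6)^{1/3}=6V^{2/3}(\int u^6)^{1/3}$. This is \eqref{eq:improved}. Adding $8(1-\kappa^{-2})\int|\nabla u|^2$ to both sides, dividing by $(\int u^6)^{1/3}$ and using \eqref{eq:E} and $\mathcal E(g)=6V^{2/3}$ gives the bound on $\mathcal E(u^4g)$. As $\kappa>1$, the added term is positive unless $u$ is constant.
\end{proof}

\section{From the inequality for spheres to the isoperimetric comparison}\label{sec:iso}

We show that $I/\Phi_p$ cannot have a minimum $\le1$. The infimum must first be kept away from the ends of $(0,V)$; at an interior minimum, an optimal region touches the model from above, which yields first and second order conditions on its boundary.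

\subsection*{Isoperimetric regions}
The \emph{perimeter} of a measurable set $\Omega$ is the supremum of $\int_\Omega\operatorname{div}X$ over smooth vector fields $X$ with $|X|\le1$. We use the following standard facts on a closed connected manifold. The perimeter of $\Omega$ equals that of its complement, is lower semicontinuous under $L^1$ convergence of indicator functions, and vanishes only if $\Omega$ or its complement is null. A sequence of sets of bounded perimeter has a subsequence converging in $L^1$. If $\operatorname{Per}(\Omega)<\infty$, there are smooth $f_n\to1_\Omega$ in $L^1$ with $\|\nabla f_n\|_1\to\operatorname{Per}(\Omega)$.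

Compactness and semicontinuity show that for each $v\in(0,V)$ the infimum $I(v)$ is attained, by a set called an \emph{isoperimetric region}; hence $I>0$. They also show that $I$ is lower semicontinuous: if $v_n\to v$ and $I(v_n)\to L<\infty$, an $L^1$ limit of isoperimetric regions of volume $v_n$ has volume $v$ and perimeter at most $L$. In dimension three an isoperimetric region is, up to a null set, a domain bounded by a smooth embedded closed surface of constant mean curvature, with the same constant on all components (Almgren; Gonzalez--Massari--Tamanini; Morgan).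

\begin{lemma}\label{lem:small}
For any metric $g$ on $S^3$, $\ \liminf I/\Phi_p\ge p^{1/3}$ as $v\to0$ and as $v\to V$.
\end{lemma}

\begin{proof}
We have $I(V-v)=I(v)$, and $\Phi_p(V-v)=\Phi_p(v)$ because $pV=2\pi^2$ and $v(\pi-r)=2\pi^2-v(r)$. So it suffices to let $v\to0$. From $v(r)\sim\frac43\pi r^3$ we get $\Phi(v)\sim(36\pi)^{1/3}v^{2/3}$, hence $\Phi_p(v)\sim p^{-1/3}(36\pi)^{1/3}v^{2/3}$. It remains to prove $\liminf I(v)v^{-2/3}\ge(36\pi)^{1/3}$.

The Euclidean isoperimetric inequality in functional form is $\|f\|_{3/2}\le C\|\nabla f\|_1$ on $\mathbb R^3$ with $C=(36\pi)^{-1/3}$. Let $\gamma>0$. Cover $S^3$ by finitely many balls so small that $g$ is nearly Euclidean in normal coordinates and the inequality holds with constant $(1+\gamma)C$ for functions supported in one ball. Let $\varphi_l$ be a subordinate partition of unity. Since $\sum_l|\nabla(\varphi_lf)|\le|\nabla f|+|f|\sum_l|\nabla\varphi_l|$,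
\[
\|f\|_{3/2}\le\sum_l\|\varphi_lf\|_{3/2}\le(1+\gamma)C\,\|\nabla f\|_1+C_\gamma\|f\|_1 .
\]
Apply this to smooth approximations $f_n$ of $1_\Omega$ and use Fatou's lemma on the left: $v^{2/3}\le(1+\gamma)C\,I(v)+C_\gamma v$. Divide by $v^{2/3}$, let $v\to0$, then $\gamma\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:iso}, given Proposition~\ref{prop:key}]
The proposition contains $p>1$. Suppose $\tau:=\inf I/\Phi_p\le1$. By Lemma~\ref{lem:small} and $p^{1/3}>1$, a minimizing sequence stays in a compact subinterval of $(0,V)$, so by lower semicontinuity $\tau$ is attained at some $v_0$, and $\tau>0$. Let $\Omega$ be an isoperimetric region of volume $v_0$, $\Sigma=\partial\Omega$, $\nu$ the outer unit normal, $A=\nabla\nu$ the shape operator and $H=\operatorname{tr}A$. Write $pv_0=v(r)$ with $r\in(0,\pi)$. Then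
\begin{equation}\label{eq:area}
|\Sigma|=\tau\,\Phi_p(v_0)=\frac{4\pi\tau}{p}\sin^2r .
\end{equation}

\emph{Touching conditions.} For small $|s|$ the parallel surface at signed distance $s$ is embedded; let $\mathcal A(s)$ be its area and $\mathcal V(s)$ the volume it encloses. Along the normal flow $\mathcal V'=\mathcal A$, $\partial_s\,dA=H\,dA$ and $\partial_sH=-|A|^2-\operatorname{Ric}(\nu,\nu)$. Hence at $s=0$, with $H$ constant,
\[
\mathcal V'=|\Sigma|,\qquad \mathcal V''=\mathcal A'=H|\Sigma|,\qquad \mathcal A''=H^2|\Sigma|-\int_\Sigma|A|^2+\operatorname{Ric}(\nu,\nu).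
\]
The function $\psi(s)=\mathcal A(s)-\tau\Phi_p(\mathcal V(s))\ge I(\mathcal V(s))-\tau\Phi_p(\mathcal V(s))$ is nonnegative and vanishes at $0$. From $\psi'(0)=0$, $\Phi_p'(v)=\Phi'(pv)$ and \eqref{eq:Phi},
\begin{equation}\label{eq:first}
H=\tau\Phi_p'(v_0)=2\tau\cot r .
\end{equation}
In $\psi''(0)=\mathcal A''-\tau\Phi_p''|\Sigma|^2-\tau\Phi_p'H|\Sigma|$ the last term cancels $H^2|\Sigma|$. Since $\Phi_p''(v)=p\,\Phi''(pv)$, we have $\Phi_p^2\Phi_p''=-8\pi/p$, and $\psi''(0)\ge0$ reads
\begin{equation}\label{eq:second}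
\int_\Sigma \operatorname{Ric}(\nu,\nu)+|A|^2\ \le\ -\tau\Phi_p''|\Sigma|^2=-\tau^3\Phi_p^2\Phi_p''=\frac{8\pi\tau^3}p .
\end{equation}

If we had $\operatorname{Ric}\ge2g$, then $|A|^2\ge H^2/2$ and \eqref{eq:area}--\eqref{eq:second} would give $\sin^2r+\tau^2\cos^2r\le\tau^2$, that is $\tau\ge1$. But $\operatorname{Ric}\ge 2g$ and $R_g=6$ force $\operatorname{Ric}=2g$, which in dimension three means round. What is available is the scalar curvature, and it enters through the Gauss equation. In dimension three the sectional curvature of the plane orthogonal to a unit vector $\nu$ is $R/2-\operatorname{Ric}(\nu,\nu)$. With $A^\circ=A-\frac H2\operatorname{Id}$ we have $\det A=\frac{H^2}4-\frac12|A^\circ|^2$ and $|A|^2=\frac{H^2}2+|A^\circ|^2$. So the Gauss curvature of $\Sigma$ is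
\begin{equation}\label{eq:gauss}
K_\Sigma=\frac R2-\operatorname{Ric}(\nu,\nu)+\frac{H^2}4-\frac12|A^\circ|^2,
\end{equation}
and for $R=6$,
\[
\operatorname{Ric}(\nu,\nu)+|A|^2=3-K_\Sigma+\tfrac34H^2+\tfrac12|A^\circ|^2 .
\]
The term $-K_\Sigma$ has the good sign on average unless $\Sigma$ has a spherical component; this dictates the two cases. The components of $\Sigma$ are closed and orientable.

\emph{Case 1: no component is a sphere.} Then $\int_\Sigma K_\Sigma=2\pi\chi(\Sigma)\le0$, and \eqref{eq:first}, \eqref{eq:second} give $|\Sigma|(3+3\tau^2\cot^2r)\le8\pi\tau^3/p$. By \eqref{eq:area} this is $3\sin^2r+3\tau^2\cos^2r\le2\tau^2$. Since $0<\tau\le1$, the left side is at least $3\tau^2$, a contradiction. This case uses nothing about $g$ except $R_g=6$.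

\emph{Case 2: some component $\Sigma_0$ is a sphere.} Now \eqref{eq:second} bounds the area only from above, and we need a lower bound for the area of a sphere with the mean curvature \eqref{eq:first}. Proposition~\ref{prop:key} provides one. Since $K>0$ and $|\Sigma_0|\le|\Sigma|$,
\[
4\pi\le|\Sigma|\,(\tau^2\cot^2r+K)=\frac{4\pi}p\big(\tau^3\cos^2r+\tau K\sin^2r\big)\le\frac{4\pi}p\big(\cos^2r+K\sin^2r\big).
\]
As $1<p$ and $K<p$, the right side is less than $4\pi$, a contradiction.

Hence $\kappa=\tau>1$.
\end{proof}

\section{Homogeneous metrics on the three-sphere}\label{sec:hom}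

\begin{lemma}\label{lem:left}
A non-round homogeneous metric on $S^3$ is isometric to a left-invariant metric on $SU(2)$.
\end{lemma}

\begin{proof}
The isometry group is a compact Lie group acting transitively; let $G$ be its identity component. The orbits of $G$ are open and $S^3$ is connected, so $G$ is transitive and $S^3=G/G_0$, where $G_0$ is the isotropy group of a point $x_0$. The exact sequence $\pi_1(S^3)\to\pi_0(G_0)\to\pi_0(G)$ shows that $G_0$ is connected. An isometry fixing $x_0$ is determined by its differential there, so $G_0$ is a compact connected subgroup of $SO(3)$: trivial, a circle, or $SO(3)$. It suffices to find a subgroup $S\cong SU(2)$ of $G$ acting simply transitively, for then $s\mapsto sx_0$ pulls the metric back to a left-invariant one. Recall that the Lie algebra of a compact Lie group is the sum of its center and a compact semisimple algebra, and that $\mathfrak{su}(2)$ is the only nonzero compact semisimple algebra of dimension at most $4$.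

If $G_0=SO(3)$, it is transitive on the planes in $T_{x_0}S^3$, so the curvature is constant. It is positive because $S^3$ is compact and simply connected, and the metric is round.

If $G_0$ is trivial, $G$ is diffeomorphic to $S^3$. Its Lie algebra is not abelian, since a compact connected abelian group is a torus. So it is $\mathfrak{su}(2)$, and $G\cong SU(2)$ by simple connectivity.

If $G_0$ is a circle, $\dim G=4$ and $\mathfrak g$ is $\mathbb R^4$ or $\mathbb R\oplus\mathfrak{su}(2)$. If $G$ were abelian, each $h\in G_0$ would fix every point $gx_0$, since $hgx_0=ghx_0$; this is impossible for $h\ne1$. So let $S$ be the connected normal subgroup with Lie algebra $\mathfrak{su}(2)$; it is an image of $SU(2)$, hence compact. If $\dim(S\cap G_0)=1$, then $G_0\subset S$, and $G/G_0\to G/S\cong S^1$ is a bundle with connected fiber $S/G_0$, so that $\pi_1(S^3)\to\pi_1(S^1)$ is onto, which is absurd. Thus $S\cap G_0$ is finite, the orbit $Sx_0$ is open and compact, hence all of $S^3$, and $S\to S^3$ is a connected covering. So $S\cap G_0=1$,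 $S$ is simply connected, and $S\cong SU(2)$ is simply transitive.
\end{proof}

\subsection*{The Milnor frame}
By \cite{Milnor}, a left-invariant metric $g$ on $SU(2)$ has a left-invariant orthonormal frame $e_1,e_2,e_3$ with
\[
[e_i,e_j]=\lambda_ke_k\quad\text{for }(i,j,k)\text{ cyclic},\qquad \lambda_1,\lambda_2,\lambda_3>0 .
\]
From now on $\{i,j,k\}=\{1,2,3\}$. Put $\mu_i=\frac12(\lambda_j+\lambda_k-\lambda_i)$, so that $\lambda_i=\mu_j+\mu_k$, and $M=\operatorname{diag}(\mu_1,\mu_2,\mu_3)$. The frame identifies each tangent space with $\mathbb R^3$, with its cross product. For left-invariant fields the Koszul formula reads $2\langle\nabla_XY,Z\rangle=\langle[X,Y],Z\rangle-\langle[Y,Z],X\rangle+\langle[Z,X],Y\rangle$; for cyclic $(i,j,k)$ it gives $\langle\nabla_{e_i}e_j,e_k\rangle=\mu_i$, and it gives $0$ whenever an index is repeated. Hence $\nabla_{e_i}e_j=\mu_i\,e_i\times e_j$, and for arbitrary fields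
\begin{equation}\label{eq:conn}
\nabla_XY=\partial_XY+(MX)\times Y,
\end{equation}
where $\partial_X$ differentiates the components in the frame. By the Jacobi identity for the cross product, the curvature on left-invariant fields is
\[
\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z=\big(MX\times MY-M[X,Y]\big)\times Z,
\]
and for $(X,Y)=(e_j,e_k)$ with $(i,j,k)$ cyclic the bracket on the right is $(\mu_j\mu_k-\mu_i\lambda_i)e_i$. So the Ricci tensor is diagonal in the frame, and with
\[
\sigma=\sum_{i<j}\mu_i\mu_j=\mu_i\lambda_i+\mu_j\mu_k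
\]
the plane orthogonal to $e_i$ has sectional curvature $\mu_i\lambda_i-\mu_j\mu_k=\sigma-2\mu_j\mu_k$. Summing,
\[
\operatorname{Ric}(e_i,e_i)=2\mu_j\mu_k,\qquad R=2\sigma .
\]
Writing $\mu_i=h-\lambda_i$ with $h=\frac12\sum\lambda_i$ gives $\sigma=\sum_{i<j}\lambda_i\lambda_j-h^2$, that is
\begin{equation}\label{eq:sigma}
4\sigma=2\sum_{i<j}\lambda_i\lambda_j-\sum_i\lambda_i^2 .
\end{equation}
If the $\lambda_i$ are all equal to $2\mu$, then $\operatorname{Ric}=2\mu^2g$ and $g$ is round of curvature $\mu^2$.

\subsection*{Volume}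
Put $\ell_i=2/\sqrt{\lambda_j\lambda_k}$ and $\bar e_i=\ell_ie_i$. Since $\ell_i\ell_j/\ell_k=2/\lambda_k$, we have $[\bar e_i,\bar e_j]=2\bar e_k$ for cyclic $(i,j,k)$, so the metric making the $\bar e_i$ orthonormal is the unit round one. The vector $\bar e_i$ has $g$-length $\ell_i$, whence
\begin{equation}\label{eq:vol}
V=2\pi^2\ell_1\ell_2\ell_3=\frac{16\pi^2}{\lambda_1\lambda_2\lambda_3},\qquad p=\frac{2\pi^2}V=\frac{\lambda_1\lambda_2\lambda_3}8 .
\end{equation}

\begin{example}[Berger metrics]\label{ex:berger}
Let $\lambda_1=\lambda_2=\lambda$ and $\lambda_3=2a$. Then $\mu=(a,a,\lambda-a)$ and $\sigma=2a\lambda-a^2$. The normalization $\sigma=3$ means $\lambda=(3+a^2)/(2a)$, with $a>0$ arbitrary and $a=1$ the round case. Then $\operatorname{Ric}=\operatorname{diag}(3-a^2,3-a^2,2a^2)$, which has a negative eigenvalue for $a>\sqrt3$; the planes orthogonal to $e_1,e_2,e_3$ have curvature $a^2,a^2,3-2a^2$; and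
\[
p=\frac{(3+a^2)^2}{16a}.
\]
For $a=1+h$ this is $(1+\frac h2+\frac{h^2}4)^2/(1+h)=1+\frac34h^2+O(h^3)$. The room $p-1$ that Proposition~\ref{prop:key} leaves for $K$ is only of second order in the distance to the round metric.
\end{example}

\section{A Willmore-type inequality for spheres}\label{sec:will}

Let $\Sigma$ be an immersed oriented sphere in $(SU(2),g)$ with unit normal $\nu=\sum\nu_ie_i$, and put $x_i=\nu_i^2$, so that $x$ lies in the simplex $\{x_i\ge0,\ \sum x_i=1\}$. By \eqref{eq:gauss} and the Gauss--Bonnet theorem,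
\begin{equation}\label{eq:gb}
4\pi=\int_\Sigma\frac{H^2}4-\frac12|A^\circ|^2+\operatorname{sec},\qquad
\operatorname{sec}=\frac R2-\operatorname{Ric}(\nu,\nu)=\sum_ix_i(\sigma-2\mu_j\mu_k).
\end{equation}
Discarding $|A^\circ|^2$ yields the inequality of Proposition~\ref{prop:key} with $K$ the largest sectional curvature. On the unit round sphere this is $K=1$, with equality for umbilic spheres. On a Berger sphere it is $K=\max(a^2,3-2a^2)$, which exceeds $1$ at first order in $|a-1|$ and so exceeds $p$ near $a=1$. The term $|A^\circ|^2$ must be used.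

Suppose we have an identity $\int_\Sigma\langle S,A^\circ\rangle=\int_\Sigma\mathcal L$, where the trace-free symmetric tensor $S$ and the function $\mathcal L$ depend only on $\nu$ and are linear in a parameter $b$. Adding it to \eqref{eq:gb} and using $\langle S,A^\circ\rangle\le\frac12|A^\circ|^2+\frac12|S|^2$ replaces $\operatorname{sec}$ by $\operatorname{sec}-\mathcal L+\frac12|S|^2$. The correction $\mathcal L$ is linear in $b$ and can cancel the first order oscillation of $\operatorname{sec}$, at a cost quadratic in $b$. Such identities come from the divergence theorem applied to tangent fields built from $\nu$ and the frame. The simplest are the tangential part of $B\nu$, for a constant matrix $B$, and its rotation $\nu\times B\nu$. The divergence of the former contains a multiple of $H$ with a coefficient of no definite sign; for the latter this term is absent. We take $B=\operatorname{diag}(b_1,b_2,b_3)$, so that all quantities become functions of $x$. For $b\in\mathbb R^3$ set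
\begin{equation}\label{eq:F}
F_i=\tfrac14(b_j-b_k)^2+\sigma-2\mu_j\mu_k-b_j\mu_k-b_k\mu_j+b_i(\mu_j+\mu_k).
\end{equation}

\begin{lemma}\label{lem:will}
For every immersed oriented sphere $\Sigma$ in $(SU(2),g)$ and every $b\in\mathbb R^3$,
\[
\int_\Sigma\Big(\frac{H^2}4+\max_iF_i\Big)\,dA\ \ge\ 4\pi .
\]
\end{lemma}

\begin{proof}
\emph{Linear algebra on $T\Sigma$.} Let $JX=\nu\times X$, the rotation by a right angle, so $J^2=-1$ and $J$ is antisymmetric. For a symmetric operator $N$ on $\mathbb R^3$ let $N_T$ be its compression $X\mapsto(NX)^\top$ to $T\Sigma$, and $N^\circ=N_T-\frac12\operatorname{tr}N_T$. For symmetric operators on $T\Sigma$ write $\langle S,S'\rangle=\operatorname{tr}(SS')$. We use three facts. First, $\operatorname{tr}(JS)=0$ for symmetric $S$. Second, if $S$ is also trace-free, then $JS=-SJ$, because $J$ exchanges the eigenlines of $S$, whose eigenvalues are opposite; hence $JS$ is symmetric and trace-free, $|JS|=|S|$ and $JSJ=S$. Third, if $N=\operatorname{diag}(n_i)$, then $NX\times NY=\operatorname{diag}(n_jn_k)(X\times Y)$,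 as one sees on basis vectors; for an orthonormal basis $X_1,X_2$ of $T\Sigma$ with $X_1\times X_2=\nu$ this gives
\begin{equation}\label{eq:det}
\det N_T=\langle NX_1\times NX_2,\nu\rangle=\sum_in_jn_kx_i .
\end{equation}

\emph{The divergence.} By \eqref{eq:conn}, $AX=\nabla_X\nu=\partial_X\nu-\nu\times MX$, so $\partial_X\nu=ZX$ with $Z=A+JM_T$. Write $B\nu=\beta\nu+\xi$ with $\beta=\sum b_ix_i$ and $\xi$ tangent, let $\zeta=(M\nu)^\top$, and let $Y=\nu\times B\nu=J\xi$. Since $M$ and $B$ are constant (this is where homogeneity is used), \eqref{eq:conn} gives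
\[
\operatorname{div}_\Sigma Y=\sum_{a=1}^2\langle ZX_a\times B\nu,X_a\rangle+\sum_{a=1}^2\langle\nu\times BZX_a,X_a\rangle+\sum_{a=1}^2\langle MX_a\times Y,X_a\rangle .
\]
The cross product of two tangent vectors is normal and does not contribute. In the first sum only $\beta\nu$ remains, and the sum is
\[
-\beta\operatorname{tr}(JZ)=-\beta\operatorname{tr}(JA)+\beta\operatorname{tr}M_T=\beta\operatorname{tr}M_T .
\]
The second sum is $\operatorname{tr}(JB_TA)+\operatorname{tr}(JB_TJM_T)$. Here $\operatorname{tr}(JB_TA)=\operatorname{tr}(JB^\circ A)=\langle JB^\circ,A^\circ\rangle$, and $JB_TJ=B^\circ-\frac12\operatorname{tr}B_T$, so the sum is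
\[
\langle JB^\circ,A^\circ\rangle+\langle B^\circ,M^\circ\rangle-\tfrac12\operatorname{tr}B_T\operatorname{tr}M_T .
\]
In the third sum only the normal part $\langle X_a,\zeta\rangle\nu$ of $MX_a$ remains, and $\nu\times Y=J^2\xi=-\xi$, so the sum is $-\langle\xi,\zeta\rangle$. Integrating over the closed surface $\Sigma$,
\[
\int_\Sigma\langle JB^\circ,A^\circ\rangle=\int_\Sigma\mathcal L,\qquad
\mathcal L=\tfrac12\operatorname{tr}B_T\operatorname{tr}M_T-\langle B^\circ,M^\circ\rangle-\beta\operatorname{tr}M_T+\langle\xi,\zeta\rangle .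
\]

\emph{$\mathcal L$ is linear in $x$.} Since $\operatorname{tr}(B_TM_T)=\langle B^\circ,M^\circ\rangle+\frac12\operatorname{tr}B_T\operatorname{tr}M_T$, the first two terms of $\mathcal L$ equal $\operatorname{tr}B_T\operatorname{tr}M_T-\operatorname{tr}(B_TM_T)$. On a plane $\det S=\frac12\big((\operatorname{tr}S)^2-\operatorname{tr}S^2\big)$, so this is the derivative of $\det(M+sB)_T$ at $s=0$, which by \eqref{eq:det} is $\sum_i(b_j\mu_k+b_k\mu_j)x_i$. Next, $\operatorname{tr}M_T=\operatorname{tr}M-\langle M\nu,\nu\rangle$ and $\langle\xi,\zeta\rangle=\langle B\nu,M\nu\rangle-\beta\langle M\nu,\nu\rangle$, so the last two terms equal $-\beta\operatorname{tr}M+\sum_ib_i\mu_ix_i=-\sum_ib_i(\mu_j+\mu_k)x_i$. Thus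
\[
\mathcal L=\sum_ix_i\big[b_j\mu_k+b_k\mu_j-b_i(\mu_j+\mu_k)\big].
\]

\emph{Conclusion.} Adding $\int\langle JB^\circ,A^\circ\rangle-\mathcal L=0$ to \eqref{eq:gb} and using $\langle JB^\circ,A^\circ\rangle\le\frac12|A^\circ|^2+\frac12|B^\circ|^2$,
\[
4\pi\le\int_\Sigma\frac{H^2}4+\Big(\operatorname{sec}-\mathcal L+\frac12|B^\circ|^2\Big).
\]
By \eqref{eq:det},
\[
\tfrac12|B^\circ|^2=\tfrac14(\operatorname{tr}B_T)^2-\det B_T=\tfrac14\Big(\sum_ib_i-\sum_ib_ix_i\Big)^2-\sum_ib_jb_kx_i,
\]
a convex function of $x$, while $\operatorname{sec}-\mathcal L$ is linear in $x$. A convex function on the simplex is at most its largest value at a vertex. At the $i$-th vertex $\frac12|B^\circ|^2=\frac14(b_j+b_k)^2-b_jb_k=\frac14(b_j-b_k)^2$, so the value there is $F_i$.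
\end{proof}

Two observations prepare the choice of $b$. In $\sum_iF_i$ the coefficient of $b_i$ in the linear terms is $(\mu_j+\mu_k)-\mu_k-\mu_j=0$, and $\sum_i(\sigma-2\mu_j\mu_k)=\sigma$, so
\begin{equation}\label{eq:sumF}
F_1+F_2+F_3=\sigma+\tfrac14\sum_{i<j}(b_i-b_j)^2\ \ge\ \sigma .
\end{equation}
Second, the shift $c_i=b_i+\mu_i$ leaves only $\lambda_i$ in $F_i$. Substituting $b=c-\mu$ in \eqref{eq:F}, the terms free of $c$ are $\frac14(\mu_j-\mu_k)^2+\sigma-\mu_i\lambda_i=\frac14(\mu_j-\mu_k)^2+\mu_j\mu_k=\frac14\lambda_i^2$, and the terms linear in $c$ are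
\[
-\tfrac12(c_j-c_k)(\mu_j-\mu_k)-c_j\mu_k-c_k\mu_j+c_i\lambda_i=c_i\lambda_i-\tfrac12(c_j+c_k)\lambda_i .
\]
Hence
\begin{equation}\label{eq:Fc}
F_i=\tfrac14\lambda_i^2+\tfrac14(c_j-c_k)^2+\tfrac12\lambda_i(2c_i-c_j-c_k).
\end{equation}

\section{Choosing the parameters}\label{sec:alg}

The $F_i$ depend only on the differences of the $c_i$, so there are two free parameters. By \eqref{eq:sumF} the linear terms cannot lower the mean of the $F_i$; they can only level the three values, and we spend the two parameters on $F_1=F_2=F_3=K$. For $\sigma=3$ we need $8K<\lambda_1\lambda_2\lambda_3$. Under $(\lambda,c)\mapsto(\theta\lambda,\theta c)$, both $K$ and $\sigma$ scale by $\theta^2$, which leads to the following scale-invariant statement.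

\begin{lemma}\label{lem:alg}
Let $\lambda_1,\lambda_2,\lambda_3>0$, and let $\sigma$, given by \eqref{eq:sigma}, be positive. There is $c\in\mathbb R^3$ such that the numbers \eqref{eq:Fc} satisfy $F_1=F_2=F_3=:K>0$ and
\[
8K\sqrt{\sigma/3}\ \le\ \lambda_1\lambda_2\lambda_3,
\]
with strict inequality unless $\lambda_1=\lambda_2=\lambda_3$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:key}, given Lemma~\ref{lem:alg}]
By Lemma~\ref{lem:left}, $g$ is left-invariant, with $\sigma=3$; the $\lambda_i$ are not all equal since $g$ is not round. Lemma~\ref{lem:alg} and \eqref{eq:vol} give $8K<\lambda_1\lambda_2\lambda_3=8p$, and \eqref{eq:sumF} gives $3K\ge3$. Apply Lemma~\ref{lem:will} with $b=c-\mu$.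
\end{proof}

\subsection*{The Berger case}
Let $\lambda_1=\lambda_2=s/2$, $\lambda_3=2m$, and take $c=(-\frac y2,-\frac y2,y)$. By \eqref{eq:Fc},
\[
F_1=F_2=\frac{s^2}{16}+\frac{9y^2}{16}-\frac{3sy}8=\frac{(s-3y)^2}{16},\qquad F_3=m^2+3my .
\]
Solving $F_1=F_3$ for $y$ at a fixed scale produces a square root. It is avoided by choosing the scale so that $K=1$: we impose $s-3y=4$ and $m^2+3my=1$, that is $ms=1+4m-m^2$. The ratio $s/m=m^{-2}+4m^{-1}-1$ takes every positive value, so every Berger triple has a multiple of this form. Now $\lambda_1\lambda_2\lambda_3=ms^2/2$ and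
\[
\sigma=ms-m^2=3-2(1-m)^2 .
\]
The remaining square root is removed by $2\sqrt{\sigma/3}\le1+\sigma/3$, whose defect $(1-\sqrt{\sigma/3})^2$ is of order $(1-m)^4$ near the round point $m=1$. It suffices to show that $\Psi=6\lambda_1\lambda_2\lambda_3-8(3+\sigma)$ is nonnegative, and
\begin{align*}
m\Psi&=3(1+4m-m^2)^2-8m(4+4m-2m^2)\\
&=3-8m+10m^2-8m^3+3m^4=(1-m)^2(3m^2-2m+3).
\end{align*}
The last factor has negative discriminant, so $\Psi>0$ unless $m=1$, in which case $s=4$ and all $\lambda_i=2$. Together with the preceding sections this proves the theorems for Berger metrics.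

\subsection*{The general case}
We keep the normalization $s-3y=4$ and treat $\lambda_2-\lambda_1$ as a second variable. The quantity $\Psi$ will split into the Berger term and a correction whose sign has to be established.

\begin{proof}[Proof of Lemma~\ref{lem:alg}]
The statement is invariant under permutations of the indices and under scaling. Let $\lambda_3$ be the smallest, and put
\[
s=\lambda_1+\lambda_2,\qquad \varepsilon=\lambda_2-\lambda_1,\qquad \lambda_3=2m,\qquad \rho=|\varepsilon|/s .
\]
Then \eqref{eq:sigma} reads $4\sigma=2\lambda_3s-\lambda_3^2-\varepsilon^2$.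

\emph{Step 1: $\rho<\frac35$.} The function $z\mapsto2zs-z^2$ increases on $[0,s]$, and $\lambda_3\le\frac s2(1-\rho)$. So $\sigma>0$ gives $\rho^2<(1-\rho)-\frac14(1-\rho)^2$, that is $5\rho^2+2\rho-3=(5\rho-3)(\rho+1)<0$.

\emph{Step 2: the equations $F_1=F_2=F_3$.} Take $c=(-\frac y2+\delta,-\frac y2-\delta,y)$. By \eqref{eq:Fc},
\[
F_1=\tfrac1{16}(s-\varepsilon)^2+\tfrac14\big(\tfrac32y+\delta\big)^2+\tfrac14(s-\varepsilon)\big(3\delta-\tfrac32y\big),\qquad F_3=m^2+\delta^2+3my,
\]
and $F_2$ arises from $F_1$ by $(\varepsilon,\delta)\mapsto(-\varepsilon,-\delta)$. The parts of $F_1$ odd and even under this change are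
\[
-\tfrac18\varepsilon(s-3y)+\tfrac34\delta(s+y)\qquad\text{and}\qquad \tfrac1{16}(s-3y)^2+\tfrac1{16}\varepsilon^2-\tfrac34\varepsilon\delta+\tfrac14\delta^2 .
\]
Consider scales with $s\ge4$, write $s=t+4$ with $t\ge0$, and set $y=t/3$. Then $s-3y=4$ and $\frac34(s+y)=t+3$, so the odd part vanishes for $\delta=\frac{\varepsilon}{2(t+3)}$. Put
\[
E=\frac{\varepsilon^2}{16(t+3)^2},\qquad D=12-t^2 .
\]
Then $\delta^2=4E$, $\frac1{16}\varepsilon^2=(t+3)^2E$ and $\frac34\varepsilon\delta=6(t+3)E$, so
\[
F_1=F_2=1+E\big[(t+3)^2-6(t+3)+1\big]=1-E(8-t^2),\qquad F_3=m^2+tm+4E .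
\]
All three agree if and only if
\begin{equation}\label{eq:level}
m^2+tm=1-ED .
\end{equation}

\emph{Step 3: \eqref{eq:level} holds at some scale with $t\ge0$.} The function $f=m^2+tm-1+ED$ depends continuously on the scale. At the scale with $t=0$ we have $s=4$, $E=\rho^2/9$ and $m\le1-\rho$, hence $f\le(1-\rho)^2-1+\frac43\rho^2=-\rho(2-\frac73\rho)\le0$ by Step 1. If $\lambda_3,s,\varepsilon$ are multiplied by $\theta\to\infty$, then $f/\theta^2\to\frac14\lambda_3^2+\frac12s\lambda_3-\frac1{16}\varepsilon^2$, which is positive because $\varepsilon^2<2\lambda_3s$. So $f$ vanishes at some scale with $t\ge0$, which we fix. Then $K=1-E(8-t^2)=m^2+tm+4E>0$. In the new variables $\sigma=m(t+4)-m^2-4(t+3)^2E$. Step 1 and $\sigma>0$ give two bounds on $E$: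
\begin{equation}\label{eq:Ebounds}
E=\frac{\rho^2}{16}\Big(\frac{t+4}{t+3}\Big)^2\le\frac{9}{25}\cdot\frac1{16}\cdot\frac{16}9=\frac1{25},\qquad \frac Em\le\frac{t+4}{4(t+3)^2}.
\end{equation}

\emph{Step 4: reduction to a sign.} Since $8K\sqrt{\sigma/3}\le\frac43K(3+\sigma)$, it suffices to show that $\Psi=6\lambda_1\lambda_2\lambda_3-8K(3+\sigma)$ is nonnegative, and positive unless the $\lambda_i$ are equal. We have $\lambda_1\lambda_2\lambda_3=\frac m2(s^2-\varepsilon^2)=\frac m2\big[(t+4)^2-16(t+3)^2E\big]$, and substituting $m^2=1-ED-tm$ in $\sigma$ gives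
\[
3+\sigma=2+2m(t+2)-EW,\qquad W=4(t+3)^2-D=24+24t+5t^2 .
\]
Therefore
\[
\Psi=3m(t+4)^2-48m(t+3)^2E-8\big(1-E(8-t^2)\big)\big(2+2m(t+2)-EW\big).
\]
Collect the explicit powers of $E$ as $\Psi=\Psi_0+E\Psi_1-8E^2(8-t^2)W$. Here
\[
\Psi_0=3m(t+4)^2-16-16m(t+2)=m(3t^2+8t+16)-16,
\]
\begin{align*}
\Psi_1&=8W+16(8-t^2)+16m\big[(8-t^2)(t+2)-3(t+3)^2\big]\\
&=320+192t+24t^2-16m\,(tQ+11),\qquad Q=t^2+5t+10 .
\end{align*}
We now use \eqref{eq:level} in the form $mt=(1-m^2)-ED$ to extract the Berger term. Write $\Psi_0=3(mt)^2/m+8mt-16(1-m)$. Its part free of $E$ is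
\[
\frac{3(1-m^2)^2}m+8(1-m^2)-16(1-m)=(1-m)^2\Big[\frac{3(1+m)^2}m-8\Big],
\]
and the bracket is $(3m^2-2m+3)/m$. The rest is $-6ED\frac{1-m^2}m+\frac{3E^2D^2}m-8ED$, which by $\frac{1-m^2}m=t+\frac{ED}m$ equals $-ED(8+6t)-\frac{3E^2D^2}m$. Likewise $16m(tQ+11)=16(1-m^2-ED)Q+176m$. Since $D(8+6t)=96+72t-8t^2-6t^3$ and
\[
320+192t+24t^2-16Q-D(8+6t)=64+40t+16t^2+6t^3,
\]
we obtain
\begin{equation}\label{eq:Psi}
\Psi=\frac{(1-m)^2(3m^2-2m+3)}m+E\,T,
\end{equation}
\[
T=64+40t+16t^2+6t^3+16Qm^2-176m+EP-\frac{3ED^2}m,
\]
where $P=16DQ-8(8-t^2)W$. Expanding,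
\begin{align*}
16DQ&=-16t^4-80t^3+32t^2+960t+1920,\\
8(8-t^2)W&=-40t^4-192t^3+128t^2+1536t+1536,
\end{align*}
so $P=24t^4+112t^3-96t^2-576t+384$.

\emph{Step 5: $T>0$.} Completing the square, $16Qm^2-176m\ge-484/Q$, and the second bound in \eqref{eq:Ebounds} controls the last term of $T$. Hence $T\ge G(t)+EP$ with
\[
G(t)=64+40t+16t^2+6t^3-\frac{484}{Q}-\frac34\,\frac{(12-t^2)^2(t+4)}{(t+3)^2}.
\]
This suffices when $t$ is not small. It fails at $t=0$, where $G=64-48.4-48<0$; for small $t$ we use instead that \eqref{eq:level} keeps $m$ away from $0$. Two lower bounds for $P$ on $t\ge0$ are needed. First,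
\begin{equation}\label{eq:P1}
P\ge384-576t-96t^2,
\end{equation}
and the right side is decreasing with value $3.84$ at $t=\frac35$. Second, $24t^4-96t^2=24(t^2-2)^2-96\ge-96$, and $112t^3-576t$ is smallest at $t^2=\frac{12}7$, with value $-384\sqrt{12/7}>-384\cdot\frac43=-512$. So $P>-224$, and by \eqref{eq:Ebounds}
\begin{equation}\label{eq:P2}
EP>-9 .
\end{equation}

\emph{The range $t\ge\frac25$.} On $[0,\sqrt{12}]$ the function $G$ is increasing: $Q$ increases, while $(12-t^2)^2$ and $\frac{t+4}{(t+3)^2}=\frac1{t+3}+\frac1{(t+3)^2}$ are nonnegative and decreasing. We evaluate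
\begin{align*}
G(0.4)&=82.944-\frac{484}{12.16}-\frac34\cdot\frac{11.84^2\cdot4.4}{3.4^2}>82.9-39.9-40.1>0,\\
G(0.6)&=95.056-\frac{484}{13.36}-\frac34\cdot\frac{11.64^2\cdot4.6}{3.6^2}>95-36.3-36.1>9 .
\end{align*}
On $[\frac25,\frac35]$ we have $G>0$ and $P>0$ by \eqref{eq:P1}. On $[\frac35,\sqrt{12}]$ we have $G>9$ and \eqref{eq:P2}. For $t\ge\sqrt{12}$, the inequalities $(t^2-12)^2\le t^4$ and $t(t+4)\le(t+3)^2$ bound the last term of $G$ by $\frac34t^3$, and $Q\ge10$, so $G\ge64-48.4+\frac{21}4t^3>9$; again \eqref{eq:P2} applies. In each case $T>0$.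

\emph{The range $0\le t\le\frac25$.} Here $0<D\le12$, so \eqref{eq:level} and \eqref{eq:Ebounds} give $m\le1$ and $m^2+tm\ge1-\frac{12}{25}=0.52$. By $Q\ge10$, $D^2\le144$ and \eqref{eq:P1},
\[
T\ge64+40t+160m^2-176m-E\Big(\frac{432}m-384+576t+96t^2\Big).
\]
The bracket is positive because $m\le1$, so we may replace $E$ by $\frac1{25}$:
\[
T\ge79.36+h(m)+t(16.96-3.84t)\ge79.36+h(m)+15t,
\]
\[
h(m)=160m^2-176m-\frac{17.28}m .
\]
On $[\frac12,1]$ we have $h'(m)=320m-176+17.28/m^2\ge160-176+17.28>0$. If $t\le\frac14$, then $m>\frac35$, since otherwise $m^2+tm\le0.36+0.15<0.52$; thus $h(m)>h(\frac35)=57.6-105.6-28.8=-76.8$ and $T>0$. If $\frac14\le t\le\frac25$, then $m>\frac12$, since otherwise $m^2+tm\le0.25+0.2<0.52$; thus $h(m)>h(\frac12)=40-88-34.56=-82.56$ and $T>79.36-82.56+3.75>0$.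

\emph{Step 6: conclusion.} Both terms of \eqref{eq:Psi} are nonnegative, so $\Psi\ge0$. If $\Psi=0$, then $m=1$ and $E=0$, so $\varepsilon=0$, $t=0$ by \eqref{eq:level}, $s=4$, and $\lambda_1=\lambda_2=\lambda_3=2$.
\end{proof}

This completes the proofs of Proposition~\ref{prop:key} and of Theorems~\ref{thm:iso}, \ref{thm:sob} and \ref{thm:main}.

\section{Consequences}\label{sec:cons}

\begin{corollary}\label{cor:all}
Every homogeneous metric $g$ on $S^3$, whatever the sign of $R_g$, satisfies $\mathcal E(g)=\mathcal Y(S^3,[g])$. If $g$ is not round, it is the unique minimizer in $[g]$ up to constant multiples. In terms of the constants of a Milnor frame,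
\[
\mathcal Y(S^3,[g])=\frac12\Big(2\sum_{i<j}\lambda_i\lambda_j-\sum_i\lambda_i^2\Big)\Big(\frac{16\pi^2}{\lambda_1\lambda_2\lambda_3}\Big)^{2/3}.
\]
\end{corollary}

\begin{proof}
For non-round $g$ with $R_g>0$ this is Theorem~\ref{thm:main}, for round $g$ it is \eqref{eq:sobolev}, and for $R_g\le0$ it is \eqref{eq:holder}. The value is $R_gV^{2/3}$ with $R_g=2\sigma$ given by \eqref{eq:sigma} and $V$ by \eqref{eq:vol}; round metrics are the case of equal $\lambda_i$.
\end{proof}

\begin{corollary}
Let $g$ be a non-round homogeneous metric on $S^3$ with $R_g>0$, scaled to $R_g=6$. Then the first nonzero eigenvalue of $-\Delta_g$ satisfies $\Lambda_1\ge3\kappa^2>3=R_g/2$, so $g$ is strictly stable modulo scaling.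
\end{corollary}

\begin{proof}
Insert $u=1+t\varphi$ with $\int\varphi=0$ in \eqref{eq:improved}. Both sides equal $6V$ up to order $t$, and by \eqref{eq:expansion} the terms of order $t^2$ give $8\kappa^{-2}\int|\nabla\varphi|^2+6\int\varphi^2\ge30\int\varphi^2$, that is $\int|\nabla\varphi|^2\ge3\kappa^2\int\varphi^2$. The second variation $\int8|\nabla\varphi|^2-24\varphi^2$ is then at least $24(\kappa^2-1)\int\varphi^2$.
\end{proof}

\begin{corollary}
Let a finite group $\Gamma$ act freely by isometries on a non-round homogeneous $(S^3,g)$. Then the quotient metric $\bar g$ is, up to constant multiples, the unique minimizer of $\mathcal E$ in its conformal class on $S^3/\Gamma$, and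
\[
\mathcal Y(S^3/\Gamma,[\bar g])=|\Gamma|^{-2/3}\,\mathcal Y(S^3,[g]).
\]
\end{corollary}

\begin{proof}
Let $\bar u>0$ be smooth on $S^3/\Gamma$ with lift $u$. Each integral in \eqref{eq:E} is multiplied by $|\Gamma|$ under lifting, so $\mathcal E(u^4g)=|\Gamma|^{2/3}\mathcal E(\bar u^4\bar g)$. By Corollary~\ref{cor:all} the left side is at least $\mathcal E(g)=\mathcal Y(S^3,[g])$, with equality exactly when $u$ is constant.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Lucas Ambrozio and Rafael Montezuma, \emph{On the min-max width of unit volume three-spheres}, arXiv:1809.03638 (2018).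

\bibitem{Milnor}
Milnor, \emph{Curvatures of left invariant metrics on Lie groups}, 1976.

\end{thebibliography}
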